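
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Countable injectivity does not pass to matrix rings}


\begin{abstract}
A ring $R$ is right $\aleph_0$-injective if every homomorphism from a countably
generated right ideal to $R_R$ extends to $R_R$. We construct a commutative
$\aleph_0$-injective ring $R$ such that, for every $n\ge 2$, the matrix ring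
$M_{n\times n}(R)$ is not right $\aleph_0$-injective, and not even right
P-injective. We also construct, for each $n\ge 1$, a ring $R$ such that
$M_{m\times m}(R)$ is right $\aleph_0$-injective exactly for $m\le n$. The same
holds with $\aleph_0$ replaced by any infinite cardinal. On the positive side,
$\aleph_0$-injectivity does pass to matrix rings when the relations among
countably many elements of $R$ are always countably generated.
\end{abstract}


\section{The question and the answer}

Rings are associative with identity, and modules are unital. A ring $R$ is
\emph{right $\aleph_0$-injective} if every homomorphism from a countably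
generated right ideal of $R$ to $R_R$ extends to a homomorphism $R_R\to R_R$.
Let $M_{n\times n}(R)$ be the ring of $n\times n$ matrices over $R$. The
following question is posed in \cite{Shen}: \emph{if $R$ is right
$\aleph_0$-injective, is $M_{n\times n}(R)$ $(n\ge 2)$ right
$\aleph_0$-injective?}

The definition is about linear equations. A homomorphism $f$ from a right ideal
$\sum_i g_iR$ to $R$ is determined by the values $h_i=f(g_i)$, and given
elements $h_i$ are the values of a homomorphism exactly when every relation
$\sum_i g_ir_i=0$ forces $\sum_i h_ir_i=0$. An extension of $f$ to $R$ is left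
multiplication by some $x\in R$ with $xg_i=h_i$ for all $i$. So $R$ is right
$\aleph_0$-injective if and only if every \emph{consistent} countable system of
equations $xg_i=h_i$ in one unknown $x$ has a solution. We shall see in
Section~\ref{sec:systems} that $M_{n\times n}(R)$ is right $\aleph_0$-injective
if and only if the same holds for systems in $n$ unknowns. The question thus
becomes: \emph{if consistent countable systems in one unknown are always
solvable, are those in $n$ unknowns?}

One is inclined to say yes. If the number of equations is not restricted, the
answer is yes, by Baer's criterion: a right module $E$ over $R$ is injective as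
soon as every homomorphism from a right ideal of $R$ to $E$ extends to $R$, and
then homomorphisms to $E$ extend from submodules of $R^n$ as well. For
countable systems one can try to eliminate unknowns one at a time. The only
trouble is that the consequences of a countable system in which the last unknown
does not occur need not follow from countably many of them. This trouble is
real.

We state the results for an arbitrary infinite cardinal $\kappa$. A ring $R$ is
\emph{right $\kappa$-injective} if every homomorphism to $R_R$ from a right
ideal generated by at most $\kappa$ elements extends to $R_R$. It is \emph{right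
P-injective} if this holds for principal right ideals. Right
$\kappa$-injectivity implies right P-injectivity.

\begin{theorem}\label{thm:A}
For every infinite cardinal $\kappa$ there is a commutative $\kappa$-injective
ring $R$ such that $M_{n\times n}(R)$ is not right P-injective for any
$n\ge 2$. In particular \textup{(}$\kappa=\aleph_0$\textup{)} the answer to the
question is negative, for every $n\ge2$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every infinite cardinal $\kappa$ and every $n\ge 1$ there is a ring $R$ such
that $M_{m\times m}(R)$ is right $\kappa$-injective for all $m\le n$, but not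
right P-injective for any $m>n$. Consequently the sets of the form
\[
\{m\ge 1:\ M_{m\times m}(R)\text{ is right }\aleph_0\text{-injective}\},
\qquad R\text{ a ring},
\]
are exactly $\varnothing$, the sets $\{1,\dots,n\}$ with $n\ge 1$, and
$\{1,2,3,\dots\}$.
\end{theorem}

When elimination does not run into the trouble above, it works.

\begin{proposition}\label{prop:C}
Suppose that $R$ is right $\aleph_0$-injective and that, for every countably
generated right ideal $I$ of $R$, every epimorphism $R^{(\mathbb N)}\to I$ has
countably generated kernel. Then $M_{n\times n}(R)$ is right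
$\aleph_0$-injective for all $n\ge1$. The condition on kernels holds if all
countably generated right ideals of $R$ are projective, and in particular if $R$
is von Neumann regular.
\end{proposition}

The counterexamples come from a discrepancy between a ring $F$ and a subring
$S$: systems over $S$ in one unknown (for Theorem~\ref{thm:B}: in $n$ unknowns)
that are solvable in $F$ are solvable in $S$, but one equation with one more
unknown is solvable in $F$ and not in $S$. Section~\ref{sec:forms} shows such a
discrepancy for linear forms on $k^3$, where it can be seen with bare hands.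
Section~\ref{sec:glue} turns any such pair $S\subseteq F$, with $F$ right
self-injective, into a ring $R$ in which a system is consistent exactly when it
is pointwise solvable in $F$, while its solutions must almost everywhere lie
in~$S$. Sections~\ref{sec:A} and~\ref{sec:B} supply the pairs $S\subseteq F$ for
the two theorems. Proposition~\ref{prop:C} is proved in Section~\ref{sec:elim}.

\section{Matrix rings and systems in several unknowns}\label{sec:systems}

Let $R^n$ denote the right $R$-module of columns of length $n$, and
$R^{1\times n}$ the set of rows. Every homomorphism $R^n\to R$ is left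
multiplication by a row.

\begin{definition}
A \emph{system in $n$ unknowns} over $R$ is a family $(g_i,h_i)_{i\in I}$ in
$R^n\times R$. A \emph{solution} is a row $x\in R^{1\times n}$ with $xg_i=h_i$
for all $i\in I$. The system is \emph{consistent} if, for all finitely supported
families $(r_i)_{i\in I}$ in $R$,
\[
\sum_i g_ir_i=0\quad\text{implies}\quad \sum_i h_ir_i=0 .
\]
\end{definition}

Consistency means that $g_i\mapsto h_i$ defines a homomorphism
$f:\sum_ig_iR\to R$, and a solution is an extension of $f$ to $R^n$. Every
homomorphism from a submodule of $R^n$ to $R$ arises in this way from any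
generating set of the submodule. A solvable system is consistent. If $R$ is
right self-injective, that is, if $R_R$ is injective, then every consistent
system over $R$, with any number of equations and any finite number of unknowns,
is solvable.

\begin{lemma}\label{lem:matrix}
Let $\kappa$ be an infinite cardinal and $n\ge 1$.
\begin{enumerate}
\item[(i)] $M_{n\times n}(R)$ is right $\kappa$-injective if and only if every
consistent system of at most $\kappa$ equations in $n$ unknowns over $R$ is
solvable.
\item[(ii)] If some consistent single equation in $n$ unknowns over $R$ is not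
solvable, then $M_{n\times n}(R)$ is not right P-injective.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T=M_{n\times n}(R)$, with matrix units $e_{ij}$. The idea is that a right
ideal of $T$ is given by the columns of its elements.

Suppose that all systems as in (i) are solvable. Let $J$ be a right ideal of $T$
generated by at most $\kappa$ elements, and let $\Phi:J\to T$ be $T$-linear. Let
$K\subseteq R^n$ be the submodule of first columns of elements of $J$. If
$A\in J$ has columns $A_1,\dots,A_n$, then $A_j$ is the first column of
$Ae_{j1}\in J$, so $A_j\in K$. Conversely, if $A_1,\dots,A_n\in K$ are the first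
columns of $B_1,\dots,B_n\in J$, then the matrix with columns $A_j$ is
$\sum_jB_je_{1j}\in J$. Hence $J$ is the set of matrices with all columns in
$K$, and $Je_{11}$ is identified with $K$ as a right $R$-module. The columns of
the generators of $J$, at most $\kappa$ in number, generate $K$, since the first
column of $GB$ is a right linear combination of the columns of $G$.

For $A\in Je_{11}$ we have $\Phi(A)=\Phi(Ae_{11})=\Phi(A)e_{11}$. So $\Phi$
induces an $R$-linear map from $K=Je_{11}$ to $R^n=Te_{11}$, that is, $n$
homomorphisms $K\to R$. By assumption each of them is left multiplication by a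
row. Let $X\in T$ be the matrix with these rows; then $\Phi(A)=XA$ for
$A\in Je_{11}$. For any $A\in J$ we have $A=\sum_j(Ae_{j1})e_{1j}$ with
$Ae_{j1}\in Je_{11}$, so $\Phi(A)=\sum_jXAe_{j1}e_{1j}=XA$. Thus $\Phi$ extends
to $T$.

For the converse and for (ii), let a consistent system $(g_i,h_i)_{i\in I}$ in
$n$ unknowns be given, put $K=\sum_ig_iR$, and let $f:K\to R$ be the
homomorphism with $f(g_i)=h_i$. Let $J$ be the right ideal of all matrices with
columns in $K$. It is generated by the matrices $G_i$ $(i\in I)$ with first
column $g_i$ and zeros elsewhere, because $G_iB$ has columns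
$g_iB_{11},\dots,g_iB_{1n}$ and the entries $B_{11},\dots,B_{1n}$ are arbitrary.
In particular $J$ is principal if $|I|=1$. For $A\in J$ with columns
$A_1,\dots,A_n$, let $\Phi(A)$ be the matrix with first row
$(f(A_1),\dots,f(A_n))$ and all other rows zero. The $j$-th column of $AB$
is $\sum_lA_lB_{lj}$, so $\Phi$ is $T$-linear. If $\Phi$ extends to $T$, then
there is $X\in T$ with $\Phi(A)=XA$ for all $A\in J$, and taking $A=G_i$ shows
that the first row of $X$ solves the system. So if $T$ is right
$\kappa$-injective, consistent systems of at most $\kappa$ equations are
solvable; and if $T$ is right P-injective, consistent single equations are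
solvable.
\end{proof}

\begin{remark}[Padding]\label{rem:padding}
Let $m\le n$. A system in $m$ unknowns becomes one in $n$ unknowns by giving the
new unknowns the coefficient $0$, and neither consistency nor solvability
changes. By Lemma~\ref{lem:matrix}, this has two consequences. If
$M_{n\times n}(R)$ is right $\kappa$-injective, so is $M_{m\times m}(R)$. If
there is a consistent, unsolvable single equation in $m$ unknowns over $R$, then
$M_{n\times n}(R)$ is right P-injective for no $n\ge m$.
\end{remark}

\section{Eliminating an unknown}\label{sec:elim}

\begin{proof}[Proof of Proposition~\ref{prop:C}]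
By Lemma~\ref{lem:matrix}(i) we must show that every homomorphism $f:K\to R$
with $K\subseteq R^n$ countably generated is left multiplication by a row. We
use induction on $n$. For $n=1$ this is right $\aleph_0$-injectivity.

Let $n\ge2$, let $\pi:R^n\to R$ be the last coordinate, put $I=\pi(K)$, a
countably generated right ideal, and $K'=K\cap\ker\pi$, regarded as a submodule
of $R^{n-1}$. Thus $K'$ consists of the left-hand sides of the consequences of
the system in which the last unknown does not occur. Choose an epimorphism
$\rho:R^{(\mathbb N)}\to K$. The composite $\pi\rho:R^{(\mathbb N)}\to I$ is an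
epimorphism, so its kernel is countably generated by hypothesis, and $\rho$ maps
this kernel onto $K'$. Hence $K'$ is countably generated. By induction there is
$x\in R^{1\times(n-1)}$ with $f(g)=xg$ for all $g\in K'$. The homomorphism
$K\to R$, $g\mapsto f(g)-(x,0)g$, vanishes on $K'=\ker(\pi|_K)$, so it factors
as $K\to I\to R$. Since $R$ is right $\aleph_0$-injective, the map $I\to R$ is
left multiplication by some $z\in R$. So $f(g)=(x,0)g+z\pi(g)=(x,z)g$ for
all $g\in K$.

If countably generated right ideals are projective, an epimorphism
$R^{(\mathbb N)}\to I$ splits. Its kernel is then a direct summand of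
$R^{(\mathbb N)}$, hence an image of $R^{(\mathbb N)}$, hence countably
generated. Finally, let $R$ be von Neumann regular. We recall why countably
generated right ideals are projective (Kaplansky). Such a right ideal $I$ is the
union of a chain $0=I_0\subseteq I_1\subseteq I_2\subseteq\cdots$ of finitely
generated right ideals. Finitely generated right ideals of a regular ring are
direct summands of $R$. Hence $I_t$ is a direct summand of $I_{t+1}$, say
$I_{t+1}=I_t\oplus C_t$, and $C_t$, a summand of a summand of $R$, is
projective. So $I=\bigoplus_{t\ge0}C_t$ is projective.
\end{proof}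

\section{Three linear forms and a removed line}\label{sec:forms}

Here is the phenomenon behind Theorem~\ref{thm:A}. Let $k$ be any field, let
$X,Y,Z$ be the coordinate functions on $k^3$, let $N=kX\oplus kY\oplus kZ$ be
the space of linear forms, that is, the dual space of $k^3$, and let
\[
\mathcal T=\{v\in k^3:\ X(v)\neq 0\text{ or }Y(v)\ne 0\}
\]
be the complement of the third coordinate axis. We compare linear combinations
of forms with constant coefficients and linear combinations with coefficients
that may depend on the point $v\in\mathcal T$.

\begin{example}
\emph{One unknown.} Suppose a form $\nu=aX+bY+cZ$ is a pointwise multiple of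
$X$ on $\mathcal T$, say $\nu(v)=y(v)X(v)$ for some function
$y:\mathcal T\to k$. Then $\nu$ vanishes at the points $(0,1,0)$ and $(0,1,1)$
of $\mathcal T$, so $b=0$ and $b+c=0$. Hence $\nu=aX$ is a constant multiple
of $X$.

\emph{Two unknowns.} The form $Z$ is a pointwise combination of $X$ and $Y$ on
$\mathcal T$: at each $v\in\mathcal T$ one of $X(v)$, $Y(v)$ is nonzero, so there
are $\xi(v),\eta(v)\in k$ with $\xi(v)X(v)+\eta(v)Y(v)=Z(v)$. But $Z$ is not a
constant combination of $X$ and $Y$.
\end{example}

The reason for the difference is geometric. A pointwise multiple of a form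
$n\ne0$ must vanish where $n$ does; this locus is a plane, and a plane with a
line removed still spans the plane. A pointwise combination of $X$ and $Y$ must
vanish where both do; this locus is precisely the line we removed, so the
condition has become empty. (In $k^2$ the idea would fail already for one
unknown: the zero locus of a form can then be the removed line.)

Systems of several equations with a common unknown require slightly more.

\begin{lemma}\label{lem:forms}
Let $(n_i)_{i\in I}$, $(\nu_i)_{i\in I}$ be families in $N$, and let
$y:\mathcal T\to k$ be a function with $\nu_i(v)=y(v)n_i(v)$ for all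
$v\in\mathcal T$, $i\in I$. Then there is $c\in k$ with $\nu_i=cn_i$ for all
$i\in I$.
\end{lemma}

\begin{proof}
We use that a vector space $P$ is spanned by the complement of any proper
subspace $U$: if $w\in U$ and $u\in P\setminus U$, then $w=(u+w)-u$ and
$u,u+w\notin U$. Thus $\mathcal T$ spans $k^3$, and $P\cap\mathcal T$ spans $P$
for every 2-dimensional subspace $P\subseteq k^3$.

The set $\Gamma$ of all $(n,\nu)\in N\times N$ with $\nu(v)=y(v)n(v)$ for all
$v\in\mathcal T$ is a subspace containing all $(n_i,\nu_i)$. If
$(0,\nu)\in\Gamma$, then $\nu$ vanishes on $\mathcal T$, so $\nu=0$. Hence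
$\Gamma$ is the graph of a linear map $\varphi:L\to N$ on a subspace
$L\subseteq N$, and $\varphi(n_i)=\nu_i$. Let $0\ne n\in L$. Then $\varphi(n)$
vanishes on $\ker n\cap\mathcal T$, which spans the 2-dimensional space
$\ker n$. So $\varphi(n)$ vanishes on $\ker n$, that is, $\varphi(n)=c_nn$ with
$c_n\in k$. If $n,n'\in L$ are linearly independent, then
\[
c_nn+c_{n'}n'=\varphi(n+n')=c_{n+n'}(n+n')
\]
gives $c_n=c_{n+n'}=c_{n'}$. If $n,n'$ are proportional and nonzero, then
$c_n=c_{n'}$ by linearity of $\varphi$. So all $c_n$ equal one scalar $c$ (take
$c=0$ if $L=0$), and $\nu_i=cn_i$ for all $i$.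
\end{proof}

\section{A ring that tests over $F$ and answers in $S$}\label{sec:glue}

To exploit a pair of rings $S\subseteq F$ in which solvability differs, we need
a ring in which consistency of a system is governed by $F$ and the existence of
solutions by $S$. The ring $S$ alone will not do: there are fewer relations with
coefficients in $S$ than with coefficients in $F$, so a system over $S$ may be
consistent over $S$ and yet unsolvable even in $F$. We therefore let elements of
$F$ occur, but only at few places.

Fix an infinite cardinal $\kappa$ and a set $\Omega$ with $|\Omega|>\kappa$. Call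
a set \emph{small} if its cardinality is at most $\kappa$. A union of at most
$\kappa$ small sets is small, and $\Omega$ is not small. For a subring $S$ of a
ring $F$ let
\[
R(S,F,\kappa)=\{g:\Omega\to F\ \mid\ \text{there is }s\in S\text{ with }
g(\alpha)=s\text{ for all }\alpha\text{ outside a small set}\},
\]
a ring under pointwise operations. The element $s$, the \emph{tail value} of
$g$, is unique since $\Omega$ is not small, and taking tail values is a ring
homomorphism. For $\kappa=\aleph_0$ one may take $\Omega=\mathbb R$ and consider
functions that are constant, with value in $S$, off a countable set.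

\begin{lemma}\label{lem:consistent}
Let $F$ be right self-injective, let $R=R(S,F,\kappa)$, and let
$(g_i,h_i)_{i\in I}$ be a system in $n$ unknowns over $R$. The system is
consistent if and only if for each $\alpha\in\Omega$ the system of values
$(g_i(\alpha),h_i(\alpha))_{i\in I}$ is solvable in~$F$.
\end{lemma}

\begin{proof}
Suppose that for each $\alpha$ there is $x_\alpha\in F^{1\times n}$ with
$x_\alpha g_i(\alpha)=h_i(\alpha)$ for all $i$. If $\sum_ig_ir_i=0$ with a
finitely supported family $(r_i)$ in $R$, then for every $\alpha$
\[
\sum_ih_i(\alpha)r_i(\alpha)=x_\alpha\sum_ig_i(\alpha)r_i(\alpha)=0 .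
\]
So the system is consistent.

Conversely, let the system be consistent and fix $\alpha$. Suppose
$\sum_ig_i(\alpha)z_i=0$ for a finitely supported family $(z_i)$ in $F$. Let
$r_i$ be the function with value $z_i$ at $\alpha$ and $0$ elsewhere; it lies in
$R$, with tail value~$0$. Then $\sum_ig_ir_i=0$, hence $\sum_ih_ir_i=0$, hence
$\sum_ih_i(\alpha)z_i=0$. So the system of values at $\alpha$ is consistent over
$F$, and therefore solvable, because $F$ is right self-injective.
\end{proof}

For $S\subseteq F$ and $n\ge1$ consider the following descent condition.
\begin{itemize}
\item[$(\mathrm D_n)$] Every system of at most $\kappa$ equations in $n$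
unknowns over $S$ that has a solution in $F^{1\times n}$ has a solution in
$S^{1\times n}$.
\end{itemize}

\begin{proposition}\label{prop:glue}
Let $F$ be right self-injective, $S\subseteq F$ a subring,
$R=R(S,F,\kappa)$, and $n\ge 1$.
\begin{enumerate}
\item[(i)] If $(\mathrm D_n)$ holds, then $M_{m\times m}(R)$ is right
$\kappa$-injective for all $m\le n$.
\item[(ii)] If some single equation in $n$ unknowns over $S$ is solvable in $F$
but not in $S$, then $M_{m\times m}(R)$ is not right P-injective for any
$m\ge n$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) By Remark~\ref{rem:padding} it suffices to treat $m=n$. Let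
$(g_i,h_i)_{i\in I}$, $|I|\le\kappa$, be a consistent system in $n$ unknowns
over $R$. By Lemma~\ref{lem:consistent} we can choose for each
$\alpha\in\Omega$ a row $x_\alpha\in F^{1\times n}$ with
$x_\alpha g_i(\alpha)=h_i(\alpha)$ for all $i$. The function
$\alpha\mapsto x_\alpha$ solves the system pointwise, but its entries need not
be in $R$. We correct it off a small set. Since $|I|\le\kappa$, there is a small
set $C\subseteq\Omega$ outside which all entries of all $g_i$ and all $h_i$ are
equal to their tail values, which form columns $\hat g_i\in S^n$ and elements
$\hat h_i\in S$. As $\Omega$ is not small, there is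
$\beta\in\Omega\setminus C$, and $x_\beta\hat g_i=\hat h_i$ for all $i$. By
$(\mathrm D_n)$ there is $s\in S^{1\times n}$ with $s\hat g_i=\hat h_i$ for all
$i$. Put $x(\alpha)=x_\alpha$ for $\alpha\in C$ and $x(\alpha)=s$ for
$\alpha\notin C$. Then $x\in R^{1\times n}$ and $xg_i=h_i$ for all $i$. Now
apply Lemma~\ref{lem:matrix}(i).

(ii) Let $(g,h)\in S^n\times S$ be the given equation, and regard $g,h$ as
constant functions, hence over $R$. By Lemma~\ref{lem:consistent} the equation
is consistent over $R$. If $x\in R^{1\times n}$ were a solution, its tail value
$s\in S^{1\times n}$ would satisfy $sg=h$, which is impossible. Now apply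
Remark~\ref{rem:padding}.
\end{proof}

The condition $|\Omega|>\kappa$ is essential: for $|\Omega|\le\kappa$ every
function would be allowed, and $R$ would be the full product $F^\Omega$, a right
self-injective ring (see Lemma~\ref{lem:product}).

\section{The commutative example}\label{sec:A}

It remains to express Section~\ref{sec:forms} in terms of rings. We want a form
to be multiplied by constants in $S$ and by functions on $\mathcal T$ in $F$.
Dual numbers achieve this: a multiple $y\cdot\varepsilon n$ depends only on the
constant term of $y$.

Keep $k$, $N$, $\mathcal T$ from Section~\ref{sec:forms}. Let $k[\varepsilon]$,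
$\varepsilon^2=0$, be the ring of dual numbers and put
\[
F=\prod_{v\in\mathcal T}k[\varepsilon],\qquad
S=\{\lambda+\varepsilon\nu:\ \lambda\in k,\ \nu\in N\}\subseteq F,
\]
where $\lambda+\varepsilon\nu$ stands for the element
$(\lambda+\varepsilon\nu(v))_{v\in\mathcal T}$ of $F$. Then $S$ is a subring of
the commutative ring $F$, and since $\mathcal T$ spans $k^3$, the element
$\lambda+\varepsilon\nu$ determines $\lambda$ and $\nu$.

\begin{lemma}\label{lem:product}
A product of right self-injective rings is right self-injective. The ring
$k[\varepsilon]$, and hence $F$, is self-injective.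
\end{lemma}

\begin{proof}
By Baer's criterion it suffices to extend homomorphisms from right ideals. Let
$P=\prod_vP_v$ with all $P_v$ right self-injective, let $e_v\in P$ be the
central idempotent that is $1$ in the component $v$ and $0$ elsewhere, and let
$f:J\to P$ be a homomorphism from a right ideal. Since $f(ge_v)=f(g)e_v$, the
map $f$ restricts to a $P_v$-homomorphism $Je_v\to Pe_v=P_v$ on a right ideal of
$P_v$, so there is $x_v\in P_v$ with $f(g)e_v=x_v\,(ge_v)$ for $g\in J$. Then
$f(g)=(x_v)_vg$ for all $g\in J$.

The ideals of $k[\varepsilon]$ are $0$, $(\varepsilon)$ and $k[\varepsilon]$,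
and only $(\varepsilon)$ needs an argument. A homomorphism
$(\varepsilon)\to k[\varepsilon]$ sends $\varepsilon$ to an element annihilated
by $\varepsilon$, that is, to $c\varepsilon$ with $c\in k$, and so is
multiplication by $c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Condition $(\mathrm D_1)$ holds.} Let $g_i=\lambda_i+\varepsilon n_i$,
$h_i=\mu_i+\varepsilon\nu_i$ $(i\in I)$ be elements of $S$, and let
$y=(y_v)\in F$ satisfy $yg_i=h_i$ for all $i$.

If some $\lambda_j\neq0$, then $g_j$ is a unit of $S$, with inverse
$\lambda_j^{-1}-\varepsilon\lambda_j^{-2}n_j$. Hence $y=g_j^{-1}h_j\in S$ is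
itself a solution in~$S$.

Now let all $\lambda_i=0$, and let $y_0(v)\in k$ be the constant term of $y_v$.
Then $yg_i=h_i$ says that
\[
\varepsilon\,y_0(v)n_i(v)=\mu_i+\varepsilon\nu_i(v)\qquad(v\in\mathcal T),
\]
that is, $\mu_i=0$ and $\nu_i(v)=y_0(v)n_i(v)$ for all $v\in\mathcal T$. By
Lemma~\ref{lem:forms} there is $c\in k$ with $\nu_i=cn_i$ for all $i$. Hence
$cg_i=\varepsilon cn_i=\varepsilon\nu_i=h_i$ for all $i$, with
$c\in k\subseteq S$.

\emph{An equation in two unknowns.} Consider
\begin{equation}\label{eq:two}
\xi\cdot\varepsilon X+\eta\cdot\varepsilon Y=\varepsilon Z .
\end{equation}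
It is solvable in $F$: take $\xi=(\xi_v)$, $\eta=(\eta_v)$ with
$\xi_v,\eta_v\in k$ such that $\xi_vX(v)+\eta_vY(v)=Z(v)$; such elements exist
for each $v\in\mathcal T$. It is not solvable in $S$: a solution with constant
terms $\lambda,\mu\in k$ would give $\lambda X+\mu Y=Z$ on $\mathcal T$, hence
in $N$, contrary to the independence of $X,Y,Z$.

Let $R=R(S,F,\kappa)$, a commutative ring. By Lemma~\ref{lem:product} and
Proposition~\ref{prop:glue}(i) with $n=1$, the ring $R$ is $\kappa$-injective.
By Proposition~\ref{prop:glue}(ii) with $n=2$, $M_{m\times m}(R)$ is not right
P-injective for any $m\ge2$. The last assertion of the theorem is the case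
$\kappa=\aleph_0$, because right $\aleph_0$-injective rings are right
P-injective.
\end{proof}

The field $k$ is arbitrary. For $k=\mathbb F_2$ the set $\mathcal T$ has six
points, $S$ has $16$ elements, and $F$ has $4^6$.

\begin{remark}
One can watch the elimination of $\eta$ from \eqref{eq:two} fail in $R$. Its
consequences not involving $\eta$ are the equations
$\xi\cdot\varepsilon Xr=\varepsilon Zr$ with $r\in R$, $\varepsilon Yr=0$. We
show that their left-hand sides, the elements of
$K'=\{\varepsilon Xr:r\in R,\ \varepsilon Yr=0\}$, are not generated by
$\kappa$ of them.

For $\alpha\in\Omega$ let $r_\alpha\in R$ be the function that is zero off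
$\alpha$ and whose value at $\alpha$ is the element of $F$ equal to $1$ at those
$v\in\mathcal T$ with $Y(v)=0$ and to $0$ at the other $v$. Then
$\varepsilon Yr_\alpha=0$, while $\varepsilon Xr_\alpha$ is nonzero at $\alpha$
(look at $v=(1,0,0)$). On the other hand, if $\varepsilon Yr=0$ and $r$ has tail
value $\lambda+\varepsilon\nu$, then $\lambda Y=0$, so $\lambda=0$ and
$\varepsilon Xr$ vanishes off a small set. Any $\kappa$ elements of $K'$
therefore vanish off a common small set, and so does everything they generate;
but for every $\alpha\in\Omega$ some element of $K'$ is nonzero at $\alpha$.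
Hence $K'$ is not generated by $\kappa$ elements. Since $K'$ is an image of
the kernel of $R\to\varepsilon YR$, $r\mapsto\varepsilon Yr$, this kernel is
not generated by $\kappa$ elements either. For $\kappa=\aleph_0$ the
hypothesis of Proposition~\ref{prop:C} is therefore violated: extend the map
$R\to\varepsilon YR$ by zero to an epimorphism
$R^{(\mathbb N)}\to\varepsilon YR$; its kernel maps onto that of
$R\to\varepsilon YR$ by projection to the first coordinate.

The equations $\xi\cdot\varepsilon Xr_\alpha=\varepsilon Zr_\alpha$
$(\alpha\in\Omega)$ have no common solution $\xi\in R$. Indeed, at an $\alpha$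
where $\xi$ takes its tail value, the constant term $\lambda\in k$ of that value
would satisfy $\lambda X(v)=Z(v)$ at $v=(1,0,0)$ and at $v=(1,0,1)$, that is,
$\lambda=0$ and $\lambda=1$.
\end{remark}

\section{Failure at a prescribed size}\label{sec:B}

Theorem~\ref{thm:B} requires a pair $S\subseteq F$ with $(\mathrm D_n)$ in which
one equation in $n+1$ unknowns does not descend. The proof of
Lemma~\ref{lem:forms} ended with the fact that a linear map for which every
nonzero vector is an eigenvector is a scalar, and this is an argument for one
unknown. For several unknowns we keep the same kind of ring $S$, but change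
$F$, giving up commutativity: $F$ will be the ring of all linear maps on an
$S$-module $V$. Then solvability of an equation in $F$ can be tested on the
vectors of $V$: by extension of linear maps, $\sum_j\xi_jg_j=h$ is solvable
in $F$ if and only if every $v\in V$ killed by all $g_j$ is killed by $h$. We
may choose $V$ so that it detects exactly what we want.

Fix $n\ge1$ and a field $k$. Let $W$ be a $k$-space with basis
$x_1,\dots,x_{n+1},z$, and let
\[
S=k\oplus W,\qquad W^2=0,
\]
a commutative $k$-algebra of dimension $n+3$. For $n=1$ it is the ring $S$ of
Section~\ref{sec:A}, with $\varepsilon X,\varepsilon Y,\varepsilon Z$ in place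
of $x_1,x_2,z$. The equation that should not descend is
\begin{equation}\label{eq:nplus1}
\xi_1x_1+\dots+\xi_{n+1}x_{n+1}=z .
\end{equation}
It has no solution in $S$, because $\sum_iSx_i=\sum_ikx_i$ does not contain $z$.

Which modules should $V$ contain? A finite system in $n$ unknowns over $S$, with
$\ell$ equations, asks whether a vector $h\in S^\ell$ belongs to a submodule $Y$
generated by $n$ elements (from here on, $Y$ denotes a submodule and no longer a
linear form); if not, the nonzero image of $h$ in $S^\ell/Y$ will serve as a
witness. So we take
\[
V=\bigoplus_{\ell\ge1}\ \bigoplus_{Y}\ S^\ell/Y,\qquad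
F=\operatorname{End}_k(V),
\]
where $Y$ runs over all submodules of $S^\ell$ generated by at most $n$
elements, and maps are written on the left. The module $V$ is faithful, since
$S=S/0$ is one of the summands. So $S$ is a subring of $F$, and $k$ is central
in $F$. Equation \eqref{eq:nplus1} corresponds to the module $S/\sum_iSx_i$,
whose submodule of relations needs $n+1$ generators, and which we have not put
into $V$ by design. What must be proved is that no module in $V$ obstructs
\eqref{eq:nplus1}.

\begin{lemma}\label{lem:End}
$F=\operatorname{End}_k(V)$ is right self-injective.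
\end{lemma}

\begin{proof}
Let $f:J\to F$ be a homomorphism from a right ideal of $F$. Let
$JV\subseteq V$ be the subspace of all finite sums $\sum_ig_iv_i$ with
$g_i\in J$, $v_i\in V$, and define $y:JV\to V$ by
$y(\sum_ig_iv_i)=\sum_if(g_i)v_i$. This is well defined: suppose
$\sum_ig_iv_i=0$. Choose $w\in V$ and a linear functional $\omega$ on $V$ with
$\omega(w)=1$, and let $t_i\in F$, $t_i(u)=\omega(u)v_i$. Then
$\sum_ig_it_i=0$, so $\sum_if(g_i)t_i=f(\sum_ig_it_i)=0$, and applying this to
$w$ gives $\sum_if(g_i)v_i=0$. The map $y$ is $k$-linear; extend it to a linear
map $y:V\to V$. Then $y\in F$ and $yg=f(g)$ for all $g\in J$. By Baer's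
criterion $F_F$ is injective.
\end{proof}

\begin{lemma}\label{lem:Dn}
Condition $(\mathrm D_n)$ holds for $S\subseteq F$ and every infinite cardinal
$\kappa$.
\end{lemma}

\begin{proof}
Let $(g_i,h_i)_{i\in I}$ be a system in $n$ unknowns over $S$, and let
$y=(y_1,\dots,y_n)\in F^{1\times n}$ be a solution. For a fixed row $x$ over
$F$, the pairs $(g,h)\in S^n\times S$ with $xg=h$ form a $k$-subspace, since $k$
is central in $F$. As $S^n\times S$ is finite-dimensional over $k$, the span of
all the pairs $(g_i,h_i)$ is spanned by finitely many of them, and a solution of
these finitely many equations solves the whole system. So we may assume that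
$I=\{1,\dots,\ell\)$ with $\ell\ge1$, adding the trivial equation $(0,0)$ if no
equation is left.

Let $g_{i1},\dots,g_{in}$ be the entries of $g_i$, and put
\[
G_j=(g_{1j},\dots,g_{\ell j})\in S^\ell\ (1\le j\le n),\qquad
h=(h_1,\dots,h_\ell)\in S^\ell,\qquad Y=\sum_jSG_j .
\]
A row $(s_1,\dots,s_n)$ over $S$ solves the system if and only if
$\sum_js_jG_j=h$. So we must show that $h\in Y$. Suppose not. Then $S^\ell/Y$ is
one of the summands of $V$. Let $v_i\in S^\ell/Y\subseteq V$ be the image of the
$i$-th unit vector. For each $j$, $\sum_ig_{ij}v_i$ is the image of $G_j$ and
hence $0$, whereas $\sum_ih_iv_i$ is the image of $h$ and hence nonzero. But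
$h_i=\sum_jy_jg_{ij}$ in $F$, so
\[
\sum_ih_iv_i=\sum_jy_j\Bigl(\sum_ig_{ij}v_i\Bigr)=0,
\]
a contradiction.
\end{proof}

To solve \eqref{eq:nplus1} in $F$ we need that a vector of $V$ killed by all
$x_i$ is killed by $z$. Consider $n=1$ and a summand $S/Sy$ with $y\in S$ first,
and suppose $x_1h,x_2h\in Sy$. If $y$ is a unit, then $zh\in Sy$ trivially.
Otherwise $y\in W$ and $Sy=ky$; then the elements $x_1h=h_0x_1$ and
$x_2h=h_0x_2$, where $h_0\in k$ is the constant term of $h$, both lie in a space
of dimension at most one. So $h_0=0$, and $zh=h_0z=0\in Sy$. The general case is
also a dimension count: $n$ generators leave no room for $n+1$ independent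
elements.

\begin{lemma}\label{lem:kill}
Let $Y\subseteq S^\ell$ be a submodule generated by at most $n$ elements, and
let $h\in S^\ell$ satisfy $x_ih\in Y$ for $i=1,\dots,n+1$. Then $zh\in Y$.
\end{lemma}

\begin{proof}
Write $S^\ell=k^\ell\oplus W^\ell$ and let $u_0\in k^\ell$ denote the constant
term of $u\in S^\ell$. Since $W^2=0$, we have $wu=wu_0$ for $w\in W$. Let
$Q\subseteq k^\ell$ be the space of constant terms of elements of $Y$, and let
$WQ\subseteq W^\ell$ be the span of all $wq$ with $w\in W$, $q\in Q$. If
$q=u_0$ with $u\in Y$, then $wq=wu\in Y$; so $WQ\subseteq Y$.

Let $u_1,\dots,u_r$ $(r\le n)$ generate $Y$. From $S=k\oplus W$ and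
$Wu_j\subseteq WQ$ we get $Y=\sum_jku_j+WQ$, hence
\[
\dim_k(Y/WQ)\le n .
\]
Suppose $h_0\notin Q$. Choose a linear functional $\theta$ on $k^\ell$ with
$\theta(Q)=0$ and $\theta(h_0)=1$, say
$\theta(a_1,\dots,a_\ell)=\sum_tc_ta_t$. The linear map $W^\ell\to W$,
$(w_1,\dots,w_\ell)\mapsto\sum_tc_tw_t$, sends $wa$ to $\theta(a)w$ for
$w\in W$, $a\in k^\ell$. So it kills $WQ$ and sends $x_ih=x_ih_0$ to $x_i$.
Hence $x_1h,\dots,x_{n+1}h$ are elements of $Y$ that are linearly independent
modulo $WQ$, which contradicts $\dim_k(Y/WQ)\le n$. Therefore $h_0\in Q$, and
$zh=zh_0\in WQ\subseteq Y$.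
\end{proof}

The bound on the number of generators cannot be relaxed: for $\ell=1$,
$Y=\sum_iSx_i$ and $h=1$, all $x_ih$ lie in $Y$, but $zh=z$ does not.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We solve \eqref{eq:nplus1} in $F$. Let $v\in V$ with $x_iv=0$ for all $i$. Each
component of $v$ in a summand $S^\ell/Y$ is the image of some $h\in S^\ell$ with
$x_ih\in Y$ for all $i$, so $zh\in Y$ by Lemma~\ref{lem:kill}. Hence $zv=0$.
Consequently
\[
(x_1v,\dots,x_{n+1}v)\ \longmapsto\ zv\qquad(v\in V)
\]
is a well defined $k$-linear map from a subspace of $V^{n+1}$ to $V$. Extend it
to a linear map $V^{n+1}\to V$, and let $y_1,\dots,y_{n+1}\in F$ be its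
components. Then $\sum_iy_ix_i=z$ in $F$. As noted above, \eqref{eq:nplus1} has
no solution in $S$.

Let $R=R(S,F,\kappa)$. By Lemmas~\ref{lem:End} and~\ref{lem:Dn} and
Proposition~\ref{prop:glue}(i), $M_{m\times m}(R)$ is right $\kappa$-injective
for all $m\le n$. By Proposition~\ref{prop:glue}(ii), applied to
\eqref{eq:nplus1} with $n+1$ in place of $n$, $M_{m\times m}(R)$ is not right
P-injective for any $m\ge n+1$.

It remains to determine the sets
$\{m\ge1:M_{m\times m}(R)\text{ is right }\aleph_0\text{-injective}\}$. By
Remark~\ref{rem:padding} each of them contains with $m$ all smaller positive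
integers, so it is one of the sets listed. The set $\varnothing$ occurs for
$R=\mathbb Z$, since the homomorphism $2\mathbb Z\to\mathbb Z$, $2\mapsto1$,
does not extend to $\mathbb Z$. The set $\{1,\dots,n\}$ occurs for the ring just
constructed with $\kappa=\aleph_0$. The set $\{1,2,3,\dots\}$ occurs for a field
$R$, by Lemma~\ref{lem:matrix}(i), since linear functionals on subspaces of
$R^m$ extend to $R^m$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Shen} Liang Shen, \emph{A Note on $\aleph_{0}$-injective Rings},
arXiv:0710.5565 (2007).
\end{thebibliography}

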